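\title{Isomelodic hyperbolic marimbas are commensurable}

\begin{abstract}
A hyperbolic marimba is a closed hyperbolic surface with a simple multicurve whose components are labeled by distinct musical keys. A geodesic plays a note each time it crosses the multicurve, and two marimbas are isomelodic if the melodies of random geodesics have the same law. We prove that two marimbas are isomelodic if and only if their labeled preimages in the hyperbolic plane differ by an isometry. Hence isomelodic marimbas have commensurable surfaces, and all isomelodic pairs are covers of a common orbifold. The proof combines an algebraic rigidity statement for the crossing times of finitely many nested geodesics with a counting argument showing that an isometry matching the future of a typical geodesic also matches its past. An example in genus~$3$ shows that cone points of order other than~$2$ are needed in the common orbifold.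
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Marimbas and melodies}

A \emph{hyperbolic marimba} is a pair $(X,\Gamma)$, where $X$ is a closed connected orientable hyperbolic surface of genus $g\ge 2$ and $\Gamma\subset X$ is a simple multicurve, that is, a nonempty finite collection of pairwise disjoint simple closed geodesics. Each component of $\Gamma$ carries a label, its \emph{key}, and different components have different keys. Two marimbas are \emph{isometric} if some isometry of the surfaces, orientation preserving or not, carries one multicurve to the other and preserves keys.

For a unit tangent vector $v\in T^1X$ let $\rho_v:\mathbb R\to X$ be the unit speed geodesic with $\dot\rho_v(0)=v$. Let $K$ be a finite set containing all keys under consideration. If $\rho_v$ is not contained in $\Gamma$, the \emph{melody} of $v$ is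
\[
{\bf m}(v)=\{(t,\kappa)\in\mathbb R\times K:\ \rho_v(t)\text{ lies on the component of }\Gamma\text{ with key }\kappa\},
\]
and its \emph{forward melody} is ${\bf m}^+(v)={\bf m}(v)\cap((0,\infty)\times K)$. All crossings are transverse, so a melody is a closed discrete subset of $\mathbb R$ whose points, the \emph{notes}, are labeled by keys. The set of all such labeled subsets carries the $\sigma$-algebra generated by the numbers of notes with a given key in a given bounded open interval; counts in other intervals are limits of these. Since transverse crossings persist under perturbation of $v$, these counts are lower semicontinuous in $v$, so ${\bf m}$ is measurable. It is defined off finitely many closed orbits, hence almost everywhere for the Liouville probability measure $L$ on $T^1X$. The \emph{melody law} of $(X,\Gamma)$ is ${\bf m}_*L$, and two marimbas are \emph{isomelodic} if their melody laws coincide.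

Two simple statistics show how little each piece of a melody says about the surface. First, in coordinates given by the crossing point $s\in\Gamma$, the crossing angle $\theta$ and the crossing time $t$, the unnormalized Liouville measure is $|\sin\theta|\,ds\,d\theta\,dt$, and its total mass is $2\pi\operatorname{area}(X)$. So the expected number of notes per unit time played by a component $\gamma$ is
\[
\frac{1}{2\pi\operatorname{area}(X)}\int_\gamma\int_0^{2\pi}|\sin\theta|\,d\theta\,ds=\frac{2\operatorname{length}(\gamma)}{\pi\operatorname{area}(X)} .
\]
This frequency gives a ratio of length to area, which is unchanged when one passes to a finite cover in which the preimage of $\gamma$ is connected. Second, consider the last note before time $0$ and the first note after it. They are determined by the maximal geodesic segment through $v$ in the surface obtained by cutting $X$ along $\Gamma$. Their joint law therefore does not change if the cut surface is reglued with arbitrary twists. The first observation suggests that finite covers produce isomelodic marimbas. The second shows that anything finer, such as the twists, can only be heard in the correlations between several consecutive notes.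

\subsection{Covers of an orbifold}\label{sec:construction}

Let $\mathcal O=G_{\mathcal O}\backslash\mathbb H^2$ be a closed hyperbolic orbifold whose singular points are cone points: $G_{\mathcal O}$ is a discrete group of isometries of $\mathbb H^2$ with compact quotient, and the stabilizer of every point is a finite group of rotations. The image of a point with stabilizer of order $m\ge2$ is a cone point of order $m$, or of angle $2\pi/m$. Let $\Gamma_{\mathcal O}\subset\mathcal O$ be a nonempty finite collection of simple closed geodesics and simple geodesic arcs, labeled by distinct keys and pairwise disjoint in the underlying surface. Each arc joins two distinct cone points of angle $\pi$, and $\Gamma_{\mathcal O}$ contains no other cone points.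

The preimage of $\Gamma_{\mathcal O}$ in $\mathbb H^2$ is a disjoint union of complete geodesics: near a point over the end of an arc it is the union of a segment ending at the center of a half-turn and the image of that segment. The geodesics over a component $\gamma$ form one $G_{\mathcal O}$-orbit. Let $\langle\gamma\rangle$ be the stabilizer of one of them; it is a maximal cyclic subgroup if $\gamma$ is a closed curve and an infinite dihedral group if $\gamma$ is an arc. A finite index subgroup $G\subset G_{\mathcal O}$ \emph{satisfies condition} (M) if for every component $\gamma$ of $\Gamma_{\mathcal O}$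
\begin{equation}\label{eq:M}
|\langle\gamma\rangle/(\langle\gamma\rangle\cap G)|=|G_{\mathcal O}/G|.\tag{M}
\end{equation}

\begin{lemma}\label{lem:M}
A finite index subgroup $G\subset G_{\mathcal O}$ satisfies \eqref{eq:M} if and only if, for every component $\gamma$ of $\Gamma_{\mathcal O}$, it acts transitively on the geodesics of $\mathbb H^2$ lying over $\gamma$.
\end{lemma}

\begin{proof}
Put $H=\langle\gamma\rangle$. The geodesics over $\gamma$ form the $G_{\mathcal O}$-set $G_{\mathcal O}/H$, and $G$ is transitive on it if and only if $G_{\mathcal O}=GH$. This holds if and only if $H$, acting on the right, is transitive on $G\backslash G_{\mathcal O}$. The $H$-orbit of the trivial coset has $|H/(H\cap G)|$ elements, so transitivity is the equality in \eqref{eq:M}.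
\end{proof}

Let $G$ be torsion-free (and orientation preserving, if $\mathcal O$ is not orientable) and satisfy \eqref{eq:M}. By the lemma the preimage in $X=G\backslash\mathbb H^2$ of each component of $\Gamma_{\mathcal O}$ is a single simple closed geodesic. Giving it the key of its image, we obtain the marimba $(X,\Gamma)$ \emph{associated to $G$}.

For orbifolds all of whose cone points have angle $\pi$ it is known that any two marimbas associated to subgroups of the same $G_{\mathcal O}$ are isomelodic, and all examples of isomelodic marimbas given by Battista and Souto in \cite{BS} arise in this way. The two surfaces are then \emph{commensurable}, meaning that they have isometric finite-sheeted covers, because both finitely cover $\mathcal O$. The following question comes from \cite{BS}.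

\medskip
\noindent\textbf{Question.} \emph{Are there isomelodic hyperbolic marimbas $(X,\Gamma)$ and $(X',\Gamma')$ such that $X$ and $X'$ are not commensurable?}

\subsection{Results}

Write $X=G\backslash\mathbb H^2$ and let $\tilde\Gamma\subset\mathbb H^2$ be the full preimage of $\Gamma$. We call its components \emph{lines}, give each the key of its image, and call the labeled set $\tilde\Gamma$ the \emph{pattern} of the marimba. The melody of $v$ is computed from a lift of $v$ and the pattern alone; the group $G$ enters only through the measure $L$. So the most one can hope to hear is the pattern up to isometry. If one does hear it, then both groups lie in the symmetry group of one pattern, which is discrete, and the surfaces are commensurable. This is what happens, and the answer to the Question is no.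

\begin{theorem}\label{thm:main}
For hyperbolic marimbas $(X,\Gamma)$ and $(X',\Gamma')$ with patterns $\tilde\Gamma$ and $\tilde\Gamma'$ the following are equivalent.
\begin{enumerate}
\item[(a)] They are isomelodic.
\item[(b)] The set of $v\in T^1X$ for which some $v'\in T^1X'$ satisfies ${\bf m}^+(v)={\bf m}^+(v')$, both melodies being defined, has positive outer $L$-measure.
\item[(c)] There is $g\in\mathrm{Isom}(\mathbb H^2)$ with $g\tilde\Gamma=\tilde\Gamma'$, preserving keys.
\item[(d)] There are a closed orientable hyperbolic orbifold $\mathcal O=G_{\mathcal O}\backslash\mathbb H^2$, a labeled collection $\Gamma_{\mathcal O}$ of disjoint simple closed geodesics and geodesic arcs (each arc joining two distinct cone points of angle $\pi$, cone points off $\Gamma_{\mathcal O}$ being of arbitrary order), and torsion-free finite index subgroups of $G_{\mathcal O}$ satisfying \eqref{eq:M} whose associated marimbas are isometric to $(X,\Gamma)$ and $(X',\Gamma')$.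
\end{enumerate}
In particular, isomelodic marimbas have commensurable surfaces. Moreover, if the two marimbas are not isomelodic, then for almost every $v\in T^1X$ the forward melody of $v$ is not the forward melody of any vector of $T^1X'$, and the two melody laws are mutually singular.
\end{theorem}

Thus every isomelodic pair comes from the construction of Section~\ref{sec:construction}, provided that cone points of arbitrary order are allowed off $\Gamma_{\mathcal O}$. This proviso is needed.

\begin{proposition}\label{prop:example}
There are non-isometric isomelodic marimbas of genus $3$ that are not isometric to the marimbas associated to two subgroups of one orbifold group $G_{\mathcal O}$ all of whose cone points have angle $\pi$.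
\end{proposition}

\subsection{The method}

The main implication is (b)$\Rightarrow$(c), and it has a local and a global part.

The local part (Section~\ref{sec:chains}) concerns finitely many nested geodesics $\ell_0,\dots,\ell_n$ of $\mathbb H^2$. The geodesics crossing all of them form a two-parameter family, and the $n$ gaps between crossing times are, after exponentiation, rational functions of the two ideal endpoints. We show that if two such configurations produce the same gaps on a set of positive measure, then, apart from the last geodesic and one degenerate case, they are congruent. Since a pattern contains countably many configurations, it follows that for almost every $v$, a coincidence ${\bf m}^+(v)={\bf m}^+(v')$ has a geometric cause: an isometry $g$ of $\mathbb H^2$ carries the lines met by $v$ in the future to those met by $v'$.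

This isometry depends on $v$ and controls only the lines along one ray. The global part (Section~\ref{sec:match}) removes both defects. The isometries that match the lines met after time $T$ form finitely many classes modulo the group of $X'$, and their number is monotone in $T$. Invariance of the finite measure $L$ forces this number to be constant, so an isometry matching the distant future matches the whole geodesic, and symmetrically for the distant past. The set of matching isometries is then a function of the forward endpoint alone and of the backward endpoint alone, hence constant. Section~\ref{sec:bc} assembles (b)$\Rightarrow$(c), Section~\ref{sec:proof} proves the rest of Theorem~\ref{thm:main}, and Section~\ref{sec:example} proves Proposition~\ref{prop:example}.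

\section{Patterns and itineraries}\label{sec:prelim}

\subsection{Plane geometry}

We use the upper half-plane, with ideal boundary $P^1(\mathbb R)$. The group $\mathrm{Isom}(\mathbb H^2)$ of all isometries is $PGL_2(\mathbb R)$: a real matrix acts by $z\mapsto\frac{az+b}{cz+d}$ if its determinant is positive, by $z\mapsto\frac{a\bar z+b}{c\bar z+d}$ if it is negative, and by the M\"obius formula on $P^1(\mathbb R)$ in both cases. The orientation preserving isometries form $PSL_2(\mathbb R)$. Geodesics of $\mathbb H^2$ are complete unless called segments or rays. We use the following facts.
\begin{enumerate}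
\item[(G1)] An element of $PGL_2(\mathbb C)$ that maps three points of $P^1(\mathbb R)$ into $P^1(\mathbb R)$ is real, since a M\"obius map is determined by three values and a real one with these values exists.
\item[(G2)] Two distinct geodesics meet at most once; if they meet, they cross transversely and have no common endpoint.
\item[(G3)] Two geodesics are \emph{ultraparallel} if they are disjoint and have no common endpoint. They then have a unique common perpendicular, and its segment between them is the unique shortest path from one to the other. An isometry preserving each of the two geodesics fixes both feet of the perpendicular, hence fixes the perpendicular pointwise, and is the identity or the reflection in it. Consequently at most two isometries carry a given ordered pair of ultraparallel geodesics to another given pair.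
\item[(G4)] Let $m$ be a geodesic disjoint from geodesics $\ell,\ell_1$, and let $\sigma$ be a segment from $\ell$ to $\ell_1$. Then $m$ separates $\ell$ from $\ell_1$ if and only if $m$ meets $\sigma$. Indeed, each of $\ell,\ell_1$ lies on one side of $m$, and by (G2) the ends of $\sigma$ lie on opposite sides exactly when $m$ meets $\sigma$.
\end{enumerate}

\subsection{The pattern}

Write $X=G\backslash\mathbb H^2$ and $X'=G'\backslash\mathbb H^2$, with $G,G'\subset PSL_2(\mathbb R)$ discrete, torsion-free and cocompact. Everything in this section is stated for $(X,\Gamma)$ and applies to $(X',\Gamma')$, with primes. The lines of $\tilde\Gamma$ with a given key form one $G$-orbit, and the stabilizer in $G$ of a line acts cocompactly on it. There are at least two lines, since otherwise the distance to the line would be an unbounded function on the compact surface $X$.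

\begin{lemma}\label{lem:eps}
There is $\varepsilon>0$ such that distinct lines of $\tilde\Gamma$ are at distance at least $\varepsilon$. Hence distinct lines are ultraparallel, only finitely many lines meet a given compact set, and there are countably many lines.
\end{lemma}

\begin{proof}
Otherwise there are points $p_k,p_k'$ on distinct lines with $d(p_k,p'_k)\to0$. Applying elements of $G$ and passing to a subsequence, $p_k\to p\in\tilde\Gamma$. A small ball about $p$ maps isometrically onto a ball of $X$ that meets the embedded multicurve $\Gamma$ in one diameter, so $p_k$ and $p_k'$ lie on the same line for large $k$, a contradiction. Geodesics with a common endpoint are at distance $0$, and a compact set contains only finitely many points that are pairwise at distance at least $\varepsilon$.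
\end{proof}

Two distinct lines of $\tilde\Gamma$ are \emph{adjacent} if no line of $\tilde\Gamma$ separates them. By (G4), a geodesic that crosses two lines crosses them consecutively, with no other line in between, if and only if they are adjacent.

\subsection{The Liouville measure}

The Liouville measure on $T^1\mathbb H^2$ is the product of area and angle. It is invariant under $\mathrm{Isom}(\mathbb H^2)$, the geodesic flow $\varphi_t$ and the flip $v\mapsto-v$. It induces the probability measure $L$ on $T^1X$, which is invariant under flow and flip, and the flow is ergodic for $L$ (Hopf). The covering $T^1\mathbb H^2\to T^1X$ is locally measure preserving up to a constant, and countably many evenly covered sets suffice, so images and preimages of null sets are null.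

A vector of $T^1\mathbb H^2$ has coordinates $(x,y,t)$, where $x\ne y$ are the forward and backward endpoints of its geodesic and the flow translates $t\in\mathbb R$. In these coordinates the Liouville measure is in the class of Lebesgue measure. In particular the vectors whose forward endpoint lies in a null subset of $P^1(\mathbb R)$ form a null set, and the vectors whose geodesic crosses a given geodesic form a set of positive measure.

\subsection{Itineraries}

Let $Y\subset T^1X$ be the set of vectors whose geodesic crosses $\Gamma$ transversely at arbitrarily large positive and negative times. For each $n$, crossing transversely at some time $>n$ and at some time $<-n$ is an open condition, so $Y$ is a $G_\delta$ set. It is invariant under flow and flip. It has full measure: the vectors crossing $\Gamma$ transversely at a time in $(0,1)$ form a nonempty open set, and by the ergodic theorem almost every orbit spends a positive proportion of its positive and of its negative time there. Let $Y_0\subset Y$ be the Borel set of full measure of vectors with footpoint off $\Gamma$.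

Let $\tilde v\in T^1\mathbb H^2$ lie over $v\in Y$, with geodesic $\rho$ from $y$ to $x$. It crosses lines $(\ell_i)_{i\in\mathbb Z}$ of $\tilde\Gamma$ at times
\[
\cdots<t_{-1}<0\le t_0<t_1<\cdots,\qquad t_i\to\pm\infty\ \text{ as } i\to\pm\infty .
\]
The sequence $(\ell_i)$ is the \emph{itinerary} of $\tilde v$. Its members are distinct by (G2), and $\ell_i,\ell_{i+1}$ are adjacent. With $\kappa_i$ the key of $\ell_i$, the melody of $v$ is $\{(t_i,\kappa_i)\}$.

\begin{lemma}[Local constancy]\label{lem:local}
Let $\tilde v$ lie over $Y_0$, let $q\ge0$ and $\eta>0$. Every $\tilde u$ over $Y_0$ close enough to $\tilde v$ has the same lines $\ell_0,\dots,\ell_q$ in its itinerary, crossed at times within $\eta$ of $t_0,\dots,t_q$.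
\end{lemma}

\begin{proof}
Shrink $\eta$ so that the intervals $[t_i-\eta,t_i+\eta]$, $0\le i\le q+1$, are disjoint and contained in $(0,\infty)$; this is possible since $t_0>0$. The segment $\sigma=\rho[0,t_q+\eta]$ meets no line other than $\ell_0,\dots,\ell_q$, so by Lemma~\ref{lem:eps} all other lines are at distance at least some $\delta>0$ from $\sigma$. For $\tilde u$ close to $\tilde v$, the geodesic $\rho_{\tilde u}$ stays within $\delta/2$ of $\sigma$ on $[0,t_q+\eta]$, and $\rho_{\tilde u}(t_i-\eta)$, $\rho_{\tilde u}(t_i+\eta)$ lie on opposite sides of $\ell_i$ for $0\le i\le q$. So on $[0,t_q+\eta]$ it crosses these lines, once each and at the required times, and no others.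
\end{proof}

To compare laws it is convenient to encode forward melodies in the Polish space $\Omega=((0,\infty)\times K)^{\mathbb N}$. For $v\in Y_0$ put $F(v)=(t_i,\kappa_i)_{i\ge0}\in\Omega$. By Lemma~\ref{lem:local}, $F$ is continuous on $Y_0$. Also $F=\Phi\circ{\bf m}$, where $\Phi$ lists in increasing order the positive notes of a melody that has infinitely many of them. The map $\Phi$ is measurable: $t_i\le s$ means that $(0,s]$ contains at least $i+1$ notes, and $\kappa_i=\kappa$ means that for some rationals $0<a<b$ there are $i$ notes in $(0,a]$ and exactly one in $(a,b)$, with key $\kappa$. Therefore isomelodic marimbas satisfy $F_*L=F'_*L'$.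

The next lemma says that the distant future of an itinerary is a function of the forward endpoint.

\begin{lemma}[Tails]\label{lem:tails}
Let $\tilde v$ lie over $Y$, with forward endpoint $x$ and itinerary $(\ell_i)$. Let $A_i\subset P^1(\mathbb R)$ be the closed arc bounded by the endpoints of $\ell_i$ that contains $x$.
\begin{enumerate}
\item[(i)] The arcs $A_i$ decrease, contain $x$ in their interior, and $\bigcap_iA_i=\{x\}$.
\item[(ii)] If $\tilde u$ lies over $Y$ and has forward endpoint $x$ and itinerary $(m_j)$, then there is $r\in\mathbb Z$ with $m_{i+r}=\ell_i$ for all large $i$.
\end{enumerate}
\end{lemma}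

\begin{proof}
(i) By (G2), $x$ is not an endpoint of $\ell_i$. Let $H_i$ be the closed half-plane bounded by $\ell_i$ that contains $\rho(t)$ for $t>t_i$; its ideal boundary is $A_i$. The half-plane $H_{i+1}$ does not contain $\rho(t_i)$, so it is disjoint from $\ell_i$, and it contains $\rho(t_{i+1})\in H_i$. Hence $H_{i+1}\subset H_i$. If some $x_1\neq x$ lay in all $A_i$, a point $p$ of the geodesic from $x_1$ to $x$ would lie in all $H_i$. The segment from $\rho(t_0-1)$ to $p$ would then meet $\ell_i$ for all $i\ge0$, contrary to Lemma~\ref{lem:eps}.

(ii) The backward endpoint of $\tilde u$ differs from $x$, so by (i) it lies outside $A_i$ for large $i$. The geodesic of $\tilde u$ then enters $H_i$ through $\ell_i$, in increasing order of $i$ because the $H_i$ are nested, and it crosses $\ell_i$ and $\ell_{i+1}$ consecutively because they are adjacent.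
\end{proof}

\section{Crossing times of a chain}\label{sec:chains}

\subsection{The time formula}

A \emph{chain} is a finite sequence $c=(\ell_0,\dots,\ell_n)$, $n\ge1$, of pairwise ultraparallel geodesics such that $\ell_i$ separates $\ell_{i-1}$ from $\ell_{i+1}$ for $0<i<n$. Lines of a pattern crossed one after the other by a geodesic form a chain. Let $a_i,b_i\in P^1(\mathbb R)$ be the endpoints of $\ell_i$; these are $2n+2$ distinct points. Let $I$ be the open arc cut off by $\ell_n$ on the side away from $\ell_0$, and $J$ the open arc cut off by $\ell_0$ on the side away from $\ell_n$. The half-planes bounded by the $\ell_i$ on the side of $I$ are nested, so $I$ and $J$ contain none of the points $a_i,b_i$, and the geodesic from $y$ to $x$ crosses $\ell_0,\dots,\ell_n$ in this order if and only if $(x,y)\in I\times J$. If $t_0<\dots<t_n$ are its crossing times, put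
\[
w_c(x,y)=(w_1,\dots,w_n),\qquad w_i=e^{2(t_i-t_{i-1})}.
\]
This \emph{gap map} $w_c:I\times J\to(1,\infty)^n$ is all that a melody records about the passage through $c$, apart from keys.

For $1\le i\le n$ let $f_i$ be a rational function of degree $2$ with simple zeros $a_i,b_i$ and simple poles $a_{i-1},b_{i-1}$. It is unique up to a constant factor, so the quotient $f_i(y)/f_i(x)$ depends only on $c$. If all endpoints are finite we can take $f_i=q_i/q_{i-1}$ with $q_i(z)=(z-a_i)(z-b_i)$.

\begin{lemma}[Time formula]\label{lem:time}
For $(x,y)\in I\times J$ and $1\le i\le n$ we have $w_i=f_i(y)/f_i(x)$.
\end{lemma}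

\begin{proof}
If $g$ is an isometry, $f_i\circ g^{-1}$ serves as $f_i$ for the chain $gc$, so both sides are invariant under isometries and we may assume that $x$, $y$ and all endpoints are finite. One of $\pm T$, with $T(z)=\frac{z-y}{x-z}$, is an orientation preserving isometry, and it sends the geodesic from $y$ to $x$ to the imaginary axis $t\mapsto ie^{t+\tau}$, for some constant $\tau$. A geodesic with endpoints $\alpha<0<\beta$ meets the imaginary axis at $i\sqrt{-\alpha\beta}$. Since $T(a_i)T(b_i)=q_i(y)/q_i(x)$, we get $e^{2(t_i+\tau)}=-q_i(y)/q_i(x)$. Dividing the identities for $i$ and $i-1$ gives the claim.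
\end{proof}

\subsection{Exceptional chains}

We want to recover a chain from a piece of the image of its gap map. There is one configuration for which this is impossible. A chain is \emph{exceptional} if all its members are perpendicular to one geodesic. By (G3) a chain with two members is exceptional.

\begin{example}\label{ex:exceptional}
Let $0<r_0<\dots<r_n$ and let $\ell_i$ have endpoints $\pm r_i$, so that all $\ell_i$ are perpendicular to the imaginary axis, $J=\{|y|<r_0\}$ and $I=\{|x|>r_n\}\cup\{\infty\}$. Here $f_i(z)=(z^2-r_i^2)/(z^2-r_{i-1}^2)$. Fix $s>0$ and let $c'$ be the chain with radii $r_i'=\sqrt{r_i^2+s}$. For $(x,y)\in I\times J$ the point $(x',y')=(\sqrt{x^2+s},\sqrt{y^2+s})$ lies in $I'\times J'$, and $f'_i(x')=f_i(x)$, $f'_i(y')=f_i(y)$. So every geodesic crossing $c$ has the same gaps as some geodesic crossing $c'$. But no isometry carries $(\ell_0,\ell_1)$ to $(\ell_0',\ell_1')$, because $d(\ell_0,\ell_1)=\frac12\log(r_1^2/r_0^2)$ differs from $d(\ell'_0,\ell'_1)=\frac12\log\big((r_1^2+s)/(r_0^2+s)\big)$.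
\end{example}

The source of the failure is the involution $z\mapsto-z$, under which all $f_i$ are invariant. Such an involution occurs only in the exceptional case.

\begin{lemma}\label{lem:involution}
Let $(\ell_0,\dots,\ell_m)$ be a chain, $m\geq 1$. If an involution $\sigma\in PGL_2(\mathbb C)$ exchanges $a_i$ and $b_i$ for $0\le i\le m$, the chain is exceptional.
\end{lemma}

\begin{proof}
By (G1), $\sigma$ is real, so it is an isometry of order $2$ of $\mathbb H^2$: a half-turn or a reflection. It maps each $\ell_i$ to itself reversing its direction, so it fixes a point $p_i\in\ell_i$. A half-turn has one fixed point, while $p_0\ne p_1$. So $\sigma$ is a reflection, its axis passes through each $p_i$, and it is perpendicular to $\ell_i$ there because $\sigma$ negates the tangent vector of $\ell_i$ at $p_i$.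
\end{proof}

\subsection{Four geodesics and a conic}\label{sec:conic}

The smallest case in which rigidity can hold is $n=3$, and there the mechanism can be seen by hand. Put the endpoint $a_3$ at $\infty$, so that $\ell_0,\ell_1,\ell_2$ are nested semicircles and $\ell_3$ is a vertical line, as in Figure~\ref{fig:chain}. Fix $y\in J$ and let $x\to\infty$ in $I$. The last gap tends to infinity, and the geodesic from $y$ to $x$ tends to the vertical geodesic over $y$, which crosses $\ell_i$ at height $\sqrt{-q_i(y)}$ for $i=0,1,2$. The remaining gaps are $w_1=q_1(y)/q_0(y)$ and $w_2=q_2(y)/q_1(y)$, so they determine and are determined by the point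
\[
[1:w_1:w_1w_2]=[q_0(y):q_1(y):q_2(y)]=:\nu(y)\in P^2 .
\]
The passage to the limit has reduced a two-parameter family to the rational curve $\nu:P^1(\mathbb C)\to P^2(\mathbb C)$, and the coordinate lines of $P^2$ cut out on it the endpoints we are looking for.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (-2.6,0) -- (6.2,0);
\draw (-0.7,0) arc (180:0:0.7);
\draw (-1.5,0) arc (180:0:1.3);
\draw (-2,0) arc (180:0:2.1);
\draw (3,0) -- (3,3.2);
\draw[thick] (0.2,0) arc (180:0:2.6);
\draw[thick,dashed] (0.2,0) -- (0.2,3.2);
\draw[very thick] (-0.7,0) -- (0.7,0);
\draw[very thick] (3,0) -- (6.2,0);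
\node at (-0.62,0.66) {$\ell_0$};
\node at (-1.3,1.05) {$\ell_1$};
\node at (-1.6,1.6) {$\ell_2$};
\node at (3.25,3.0) {$\ell_3$};
\node[below] at (0.2,0) {$y$};
\node[below] at (5.4,0) {$x$};
\node[below] at (-0.35,0) {$J$};
\node[below] at (4.2,0) {$I$};
\end{tikzpicture}
\caption{A chain $\ell_0,\ell_1,\ell_2,\ell_3$ in the upper half-plane, with one endpoint of $\ell_3$ at $\infty$. The geodesics crossing all four in order run from a point $y$ of the arc $J$ to a point $x$ of the arc $I$. As $x\to\infty$ the time between $\ell_2$ and $\ell_3$ tends to infinity, and the geodesic tends to the dashed vertical line over $y$.}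
\label{fig:chain}
\end{figure}

Suppose first that $q_0,q_1,q_2$ are linearly dependent. Since $q_i=z^2-(a_i+b_i)z+a_ib_i$, there is $(\alpha,\beta,\gamma)\neq0$ with $\gamma+\alpha(a_i+b_i)+\beta a_ib_i=0$ for $i=0,1,2$. We have $\alpha^2\neq\beta\gamma$. Otherwise either $\beta=\alpha=0$ and the relation reads $\gamma=0$, or $\beta\ne0$ and it reads $(a_i+\alpha/\beta)(b_i+\alpha/\beta)=0$, which makes $-\alpha/\beta$ a common endpoint. So $\sigma(z)=-\frac{\alpha z+\gamma}{\beta z+\alpha}$ is a M\"obius map of trace zero, that is, an involution, and the relation says $\sigma(a_i)=b_i$. By Lemma~\ref{lem:involution}, $(\ell_0,\ell_1,\ell_2)$ is exceptional.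

Now let $(\ell_0,\ell_1,\ell_2)$ be non-exceptional. Then $q_0,q_1,q_2$ is a basis of the polynomials of degree at most $2$, so $\nu$ is the composition of $z\mapsto[1:z:z^2]$ with a projective transformation: an isomorphism onto a smooth conic $C$. Let $c'$ be a second chain with $a_3'=\infty$, and suppose that for infinitely many $y$ there is $y'$ with $\nu(y)=\nu'(y')$. The image of $\nu'$ is not contained in a line, since a line meets $C$ at most twice; so it is a smooth conic, and it equals $C$ because distinct smooth conics have at most four common points. Then $g=\nu'^{-1}\circ\nu$ is an automorphism of $P^1(\mathbb C)$, a M\"obius map. The $i$-th coordinate vanishes at $\nu(a_i),\nu(b_i)$ and at $\nu'(a'_i),\nu'(b'_i)$, so $g\{a_i,b_i\}=\{a'_i,b'_i\}$ for $i=0,1,2$. By (G1), $g$ is an isometry, and $g\ell_i=\ell_i'$.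

Two things remain to be done in general. The hypothesis will give equal gaps only on a set of positive measure, possibly far from the limit $x\to a_n$, and nothing says that the matching geodesics in $c'$ degenerate in the same way; this is handled by passing to algebraic closures. And for larger $n$ the conic is replaced by the field generated by the coordinates of the limit curve.

\subsection{Rigidity}

\begin{lemma}[Rigidity of chains]\label{lem:rigid}
Let $n\ge3$ and let $c=(\ell_0,\dots,\ell_n)$ and $c'=(\ell'_0,\dots,\ell'_n)$ be chains with $(\ell_0,\dots,\ell_{n-1})$ not exceptional. Suppose that
\[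
S=\{(x,y)\in I\times J:\ w_c(x,y)\in w_{c'}(I'\times J')\}
\]
has positive measure. Then there is $g\in\mathrm{Isom}(\mathbb H^2)$ with $g\ell_i=\ell'_i$ for $0\le i\le n-1$.
\end{lemma}

The set $S$ is Borel, because $w_c$ is continuous and $w_{c'}(I'\times J')$ is $\sigma$-compact. We recall two facts from algebraic geometry: the image of a morphism of complex varieties is constructible, that is, a finite union of Zariski locally closed sets; and a constructible subset of $\mathbb C^n$ has the same closure in the Zariski and in the classical topology. We also use that $[\mathbb C(z):\mathbb C(f)]=\deg f$ for a nonconstant rational function $f$, and that every automorphism of $\mathbb C(z)$ over $\mathbb C$ is composition with a M\"obius map.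

\begin{proof}
\emph{Step 1: all gaps of $c$ are limits of complex gaps of $c'$.} Let $U'\subset P^1(\mathbb C)^2$ be the set of pairs $(x,y)$ with neither coordinate an endpoint of a member of $c'$. It contains $I'\times J'$, and by Lemma~\ref{lem:time} the morphism $U'\to\mathbb C^n$, $(x,y)\mapsto(f_i'(y)/f'_i(x))_{1\le i\le n}$, extends $w_{c'}$. Let $Z'$ be its image and $\overline{Z'}$ the classical closure of $Z'$ in $P^1(\mathbb C)^n$. We claim that $w_c(I\times J)\subset\overline{Z'}$.

Applying an isometry to $c$, we may assume that $\infty$ is not an endpoint of a member of $c$ and lies outside $I\cup J$. Let $P$ be a polynomial in $n$ variables vanishing on $Z'$. By Lemma~\ref{lem:time}, $P\circ w_c=R/D$ with polynomials $R,D$ in $(x,y)$ and $D$ nowhere zero on $I\times J$. Since $w_c(S)\subset Z'$, $R$ vanishes on $S$. By Fubini's theorem there are infinitely many $x$ for which $R(x,\cdot)$ has infinitely many zeros, so $R=0$. Thus $w_c(I\times J)$ lies in the Zariski closure of $Z'$ in $\mathbb C^n$, which is its classical closure.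

\emph{Step 2: letting the last gap tend to infinity.} Put $h_i(z)=f_i(z)/f_i(a_n)$ for $1\le i\le n-1$; the denominators are finite and nonzero. Let $h=(h_1,\dots,h_{n-1})$. Fix $y\in J$ and let $x\to a_n$ in $I$. Then $f_n(x)\to0$ while $f_n(y)\neq0$, so $w_n\to\infty$, and $w_i\to h_i(y)$ for $i<n$. By Step~1, $(h(y),\infty)\in\overline{Z'}$, and all coordinates of $h(y)$ are finite and nonzero.

\emph{Step 3: the points of $\overline{Z'}$ with last coordinate $\infty$.} Let $(p_1,\dots,p_{n-1},\infty)\in\overline{Z'}$ be the limit of the images of $(x_k,y_k)\in U'$. Passing to a subsequence, $(x_k,y_k)\to(\xi,\zeta)\in P^1(\mathbb C)^2$. If $f_n'(\xi)\neq0$ and $f'_n(\zeta)\ne\infty$, then $f'_n(y_k)/f'_n(x_k)$ stays bounded. So one of the following holds.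
\begin{enumerate}
\item[(1)] $\xi\in\{a'_n,b'_n\}$. Then $f'_i(\xi)$ is finite and nonzero for $i\le n-1$, so $p_i=f'_i(\zeta)/f'_i(\xi)$ for $i\le n-1$.
\item[(2)] $\zeta\in\{a'_{n-1},b'_{n-1}\}$ and $f'_{n-1}(\xi)\ne0$, the value $\infty$ being allowed. Since $f'_{n-1}(\zeta)=0$, we get $p_{n-1}=0$.
\item[(3)] $\xi,\zeta\in\{a'_{n-1},b'_{n-1}\}$. Since $n\ge3$, these points are not endpoints of $\ell'_0$ or $\ell'_1$, so $p_1=f'_1(\zeta)/f_1'(\xi)$ belongs to a finite set that depends only on $c'$.
\end{enumerate}
Apply this to the points $(h(y),\infty)$, $y\in J$. Case (2) does not occur since $h_{n-1}(y)\neq0$, and case (3) occurs for finitely many $y$ since $h_1$ takes each value at most twice. So there are $a'\in\{a_n',b'_n\}$ and an infinite set $J_1\subset J$ such that, with $h'_i(z)=f'_i(z)/f_i'(a')$ and $h'=(h'_1,\dots,h'_{n-1})$, for each $y\in J_1$ there is $y'\in P^1(\mathbb C)$ with $h(y)=h'(y')\in\mathbb C^{n-1}$. The points $y'$ form an infinite set, because $h_1(J_1)$ is infinite.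

\emph{Step 4: the two limit curves have the same function field.} Let $P$ be a polynomial in $n-1$ variables. If the rational function $P(h')$ is zero, then $P(h(y))=P(h'(y'))=0$ for all $y\in J_1$, so $P(h)=0$. Conversely, if $P(h)=0$ then $P(h')$ vanishes at the infinitely many points $y'$, so $P(h')=0$. Hence $h_i\mapsto h'_i$ defines an isomorphism of the algebras generated by the $h_i$ and by the $h'_i$, and it extends to an isomorphism over $\mathbb C$
\[
\psi:\ k=\mathbb C(h_1,\dots,h_{n-1})\ \longrightarrow\ k'=\mathbb C(h'_1,\dots,h'_{n-1}).
\]
We have $\mathbb C(h_1)\subset k\subset\mathbb C(z)$ with $[\mathbb C(z):\mathbb C(h_1)]=2$, so $k=\mathbb C(h_1)$ or $k=\mathbb C(z)$.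

\emph{Step 5: $k=\mathbb C(z)$.} Suppose $k=\mathbb C(h_1)$. The quadratic extension $\mathbb C(z)/k$ has a nontrivial automorphism, which is composition with an involution $\sigma\in PGL_2(\mathbb C)$, and $h_i\circ\sigma=h_i$ for $1\le i\le n-1$. So $\sigma$ preserves the zero set $\{a_i,b_i\}$ of $h_i$ and the pole set $\{a_0,b_0\}$ of $h_1$. At a fixed point of $\sigma$ there is a projective coordinate $u$ vanishing there with $\sigma(u)=-u$; the $h_i$ are even in $u$, so a zero or pole at that point has even order. All zeros and poles of the $h_i$ are simple, so $\sigma$ exchanges $a_i$ and $b_i$ for $0\le i\le n-1$. By Lemma~\ref{lem:involution}, $(\ell_0,\dots,\ell_{n-1})$ is exceptional, contrary to hypothesis.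

\emph{Step 6: the isometry.} Now $[k':\mathbb C(h_1')]=[k:\mathbb C(h_1)]=2$, so $k'=\mathbb C(z)$ and $\psi$ is an automorphism of $\mathbb C(z)$. Thus $h'_i=h_i\circ g^{-1}$ for some $g\in PGL_2(\mathbb C)$ and all $i\le n-1$. Comparing the zeros of $h_i,h_i'$ and the poles of $h_1,h_1'$ gives $g\{a_i,b_i\}=\{a_i',b_i'\}$ for $0\le i\le n-1$. By (G1), $g$ is real, and $g\ell_i=\ell'_i$.
\end{proof}

The geodesic $\ell_n$ is spent in Step~2 and the lemma says nothing about it. This costs nothing, because the lemma will be applied to longer and longer initial pieces of an infinite sequence.

\section{Isometries that match an itinerary}\label{sec:match}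

Throughout this section $(X,\Gamma)$ and $(X',\Gamma')$ are arbitrary marimbas. We study the isometries that carry part of an itinerary in $\tilde\Gamma$ into $\tilde\Gamma'$ and show that, for almost every vector, they do not depend on the part or on the vector.

\subsection{Matchings and their number}

An isometry $g\in\mathrm{Isom}(\mathbb H^2)$ \emph{matches} a pair $\ell,m$ of adjacent lines of $\tilde\Gamma$ if $g\ell$ and $gm$ are adjacent lines of $\tilde\Gamma'$ with the same keys as $\ell$ and $m$. We work with pairs since by (G3) a pair, unlike a single line, almost determines $g$. Adjacency of the images will show that no line of $\tilde\Gamma'$ is missed.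

For $\tilde v$ over $Y$, with itinerary $(\ell_i)$, times $(t_i)$ and forward endpoint $x$, and for $T\in\mathbb R$, put
\[
E^T(\tilde v)=\{g:\ g\text{ matches }\ell_i,\ell_{i+1}\text{ for all }i\text{ with }t_i\ge T\},
\]
\[
E(\tilde v)=\bigcap_TE^T(\tilde v),\qquad E^+(x)=\bigcup_TE^T(\tilde v).
\]
The sets $E^T(\tilde v)$ increase with $T$. The set $E(\tilde v)$ consists of the isometries matching all consecutive pairs of the itinerary, and $E^+(x)$ of those matching all pairs with large index. By Lemma~\ref{lem:tails}(ii) the latter depends only on $x$, which justifies the notation; it is defined whenever $x$ is the forward endpoint of a vector over $Y$.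

These are subsets of a noncompact group that vary with $\tilde v$, and the ergodic theory of $T^1X$ does not apply to them directly. It applies to their sizes. All the sets are invariant under left multiplication by $G'$, since $G'$ preserves $\tilde\Gamma'$ with keys, and $E^T(\gamma\tilde v)=E^T(\tilde v)\gamma^{-1}$ for $\gamma\in G$. So for $v\in Y$ the numbers
\[
k^T(v)=\#\big(G'\backslash E^T(\tilde v)\big),\qquad k(v)=\#\big(G'\backslash E(\tilde v)\big)
\]
do not depend on the lift $\tilde v$.

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(i)] For every pair $\ell,m$ of adjacent lines of $\tilde\Gamma$, the isometries matching it form finitely many left $G'$-orbits. In particular $k^T(v)<\infty$.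
\item[(ii)] $k^T(v)=k^0(\varphi_Tv)$ and $k(\varphi_Tv)=k(v)$.
\item[(iii)] For each $v\in Y$, $k^T(v)=k(v)$ for all sufficiently negative $T$.
\item[(iv)] The functions $k^T$ and $k$ are $L$-measurable.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $d=d(\ell,m)$. Modulo $G'$ there are finitely many ordered pairs of lines of $\tilde\Gamma'$ at distance $d$. Indeed, the first line can be moved to one of finitely many lines $\ell'$; the stabilizer of $\ell'$ then moves the foot of the common perpendicular into a fixed compact segment of $\ell'$; and finitely many lines meet the closed $d$-neighborhood of this segment. Every $G'$-orbit of matching isometries contains one that carries $(\ell,m)$ to a pair of this finite list, and by (G3) at most two isometries do so for each pair.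

(ii) The vector $\varphi_T\tilde v$ crosses the same lines at the times $t_i-T$, so $E^0(\varphi_T\tilde v)=E^T(\tilde v)$ and $E(\varphi_T\tilde v)=E(\tilde v)$.

(iii) As $T\to-\infty$ the finite sets $G'\backslash E^T(\tilde v)$ decrease to $G'\backslash E(\tilde v)$, so they are eventually equal to it.

(iv) Let $k_q(v)$ be the number of $G'$-orbits of isometries matching $\ell_i,\ell_{i+1}$ for $0\le i\le q$. These finite sets of orbits decrease to $G'\backslash E^0(\tilde v)$, so $k^0=\lim_qk_q$. The number $k_q(v)$ depends only on $(\ell_0,\dots,\ell_{q+1})$ up to $G$, so it is locally constant on $Y_0$ by Lemma~\ref{lem:local}. Hence $k^0$ is Borel on $Y_0$, which has full measure. Then $k^T=k^0\circ\varphi_T$ and $k=\lim_{j\to\infty}k^{-j}$ are measurable.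
\end{proof}

\subsection{The future determines the past}

By Lemma~\ref{lem:count}, the function $k^0$ is nondecreasing along flow lines and equals $k$ in the distant past. A flow preserving a finite measure leaves no room for it to increase. Finiteness of the measure matters: the translation flow on $\mathbb R$ preserves Lebesgue measure, and the indicator function of $[0,\infty)$ increases along its orbit.

\begin{proposition}\label{prop:Estar}
There is a subset $E_*\subset\mathrm{Isom}(\mathbb H^2)$ such that $E^0(\tilde v)=E(\tilde v)=E_*$ for almost every $\tilde v\in T^1\mathbb H^2$.
\end{proposition}

\begin{proof}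
Let $A_T=\{v\in Y:k^T(v)\ne k(v)\}$. By Lemma~\ref{lem:count}(ii), $A_T=\varphi_{-T}A_0$, so $L(A_T)=L(A_0)$. By (iii) the indicator function of $A_T$ tends to $0$ pointwise as $T\to-\infty$, so $L(A_T)\to0$ by dominated convergence. Hence $L(A_T)=0$ for all $T$, and for almost every $v$ we have $k^T(v)=k(v)$ for all $T\in\mathbb Z$. For such $v$ the $G'$-invariant sets $E(\tilde v)\subset E^T(\tilde v)$ have the same finite number of orbits, so they are equal. Taking $T=0$, and the union over $T\in\mathbb Z$, we get
\begin{equation}\label{eq:future}
E^0(\tilde v)=E(\tilde v)=E^+(x)\qquad\text{for almost every }\tilde v .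
\end{equation}
The itinerary of $-\tilde v$ is that of $\tilde v$ reversed, and matching is symmetric in the two lines, so $E(-\tilde v)=E(\tilde v)$. The forward endpoint of $-\tilde v$ is the backward endpoint $y$ of $\tilde v$, and the flip preserves the measure, so \eqref{eq:future} also gives $E(\tilde v)=E^+(y)$ for almost every $\tilde v$.

Let $\mathcal B\subset T^1\mathbb H^2$ be the set of vectors that do not lie over $Y$ or violate $E(\tilde v)=E^+(x)=E^+(y)$. It is null and flow invariant, so in the coordinates $(x,y,t)$ it has the form $N\times\mathbb R$. It is contained in a Borel null set, almost every slice of which at constant $t$ is a Borel null set of pairs containing $N$. Fubini's theorem, applied to such a slice, gives a point $y_0$ and a null set $N_0\subset P^1(\mathbb R)$ containing $y_0$ such that $(x,y_0)\notin N$ for $x\notin N_0$. Put $E_*=E^+(y_0)$. Then $E^+(x)=E_*$ for all $x\notin N_0$. A vector outside $\mathcal B$ with forward endpoint outside $N_0$ satisfies $E(\tilde v)=E^+(x)=E_*$, and almost every vector is of this kind. Together with \eqref{eq:future} this proves the proposition.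
\end{proof}

\section{From equal forward melodies to equal patterns}\label{sec:bc}

The set $E_*$ may be empty. We show that it is not when (b) holds, and that each of its elements carries one pattern onto the other.

\begin{lemma}\label{lem:nonempty}
For almost every $\tilde v\in T^1\mathbb H^2$, with image $v\in T^1X$, the following holds: if ${\bf m}^+(v)={\bf m}^+(v')$ for some $v'\in T^1X'$ whose melody is defined, then $E^0(\tilde v)\neq\emptyset$.
\end{lemma}

\begin{proof}
We discard three null sets. The first consists of the vectors not over $Y_0$. The second consists of the vectors whose forward endpoint is an endpoint of the common perpendicular of two lines of $\tilde\Gamma$; there are countably many such points. The third removes accidental coincidences of gaps. Consider pairs of chains $c=(\ell_0,\dots,\ell_n)$, $c'=(\ell'_0,\dots,\ell'_n)$ with $n\ge3$, formed by lines of $\tilde\Gamma$ and of $\tilde\Gamma'$ respectively, such that $(\ell_0,\dots,\ell_{n-1})$ is not exceptional and no isometry maps $\ell_i$ to $\ell'_i$ for all $0\le i\le n-1$. For such a pair the set $S$ of Lemma~\ref{lem:rigid} is null, so the set $S\times\mathbb R$ of vectors whose geodesic crosses $c$ with the same gaps as some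 geodesic crossing $c'$ is null. There are countably many pairs, and we discard the union.

Let $\tilde v$ be a remaining vector, with itinerary $(\ell_i)$ and forward endpoint $x$, and let ${\bf m}^+(v)={\bf m}^+(v')$. Lift $v'$, and for $i\ge0$ let $\ell'_i$ be the line of $\tilde\Gamma'$ crossed at time $t_i>0$. Then $\ell'_i$ has the key of $\ell_i$, and $\ell'_i,\ell'_{i+1}$ are crossed consecutively, hence adjacent.

For large $N$ the chain $(\ell_0,\dots,\ell_{N-1})$ is not exceptional. Otherwise it is exceptional for all $N\geq 2$, and the common perpendicular of $\ell_0$ and $\ell_1$ crosses every $\ell_i$, $i\ge0$. It then has an endpoint in each arc $A_i$ of Lemma~\ref{lem:tails}; as the arcs decrease, one of its two endpoints lies in all of them and equals $x$, which we excluded.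

The geodesics of $\tilde v$ and of the lift of $v'$ cross $(\ell_0,\dots,\ell_N)$ and $(\ell'_0,\dots,\ell'_N)$ with the same gaps. Since $\tilde v$ avoids the third null set, for each large $N$ there is an isometry $g_N$ with $g_N\ell_i=\ell'_i$ for $0\le i\le N-1$. At most two isometries carry $(\ell_0,\ell_1)$ to $(\ell'_0,\ell'_1)$, so one isometry $g$ equals $g_N$ for infinitely many $N$. Then $g\ell_i=\ell'_i$ for all $i\ge0$, so $g$ matches $\ell_i,\ell_{i+1}$ for all $i\ge0$, and $g\in E^0(\tilde v)$.
\end{proof}

\begin{proof}[Proof of (b)$\Rightarrow$(c) in Theorem~\ref{thm:main}]
If $E_*$ were empty, $E^0(\tilde v)$ would be empty for almost every $\tilde v$ by Proposition~\ref{prop:Estar}. By Lemma~\ref{lem:nonempty} the preimage of the set in (b) would be null, and so would the set itself. So there is $g\in E_*$. Call $\tilde v$ \emph{good} if it lies over $Y$ and $g\in E(\tilde v)$. Almost every vector is good, so every geodesic of $\mathbb H^2$ is crossed by the geodesic of a good vector.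

A line $\ell$ of $\tilde\Gamma$ therefore belongs to the itinerary of a good vector, so $g\ell$ is a line of $\tilde\Gamma'$ with the same key. Suppose that a line $m'$ of $\tilde\Gamma'$ is not the image of a line of $\tilde\Gamma$. It is disjoint from all the lines $g\ell$, so $m=g^{-1}m'$ is disjoint from $\tilde\Gamma$. Take a good vector whose geodesic crosses $m$. The crossing time is none of the $t_i$, so it lies strictly between some $t_i$ and $t_{i+1}$. By (G4), $m$ separates $\ell_i$ from $\ell_{i+1}$, so $m'$ separates $g\ell_i$ from $g\ell_{i+1}$. This is impossible, since these two lines are adjacent in $\tilde\Gamma'$. Hence $g\tilde\Gamma=\tilde\Gamma'$, with keys.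
\end{proof}

\section{The symmetry group of a pattern}\label{sec:proof}

We prove the remaining parts of Theorem~\ref{thm:main}. Suppose that (c) holds. The isometry $g$ induces an isometry from the marimba with group $g^{-1}G'g\subset PSL_2(\mathbb R)$ and pattern $g^{-1}\tilde\Gamma'=\tilde\Gamma$ to $(X',\Gamma')$. Isometric marimbas are isomelodic, because isometries preserve the Liouville measure and commute with the geodesic flow, and the conclusions (a), (d) and commensurability are insensitive to replacing a marimba by an isometric one. So under (c) we may assume $\tilde\Gamma'=\tilde\Gamma$ with keys. Let $\mathcal G\subset PSL_2(\mathbb R)$ be the group of orientation preserving isometries that preserve $\tilde\Gamma$ and all keys. It contains $G$ and $G'$.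

\begin{lemma}\label{lem:discrete}
The group $\mathcal G$ is discrete, and $G$ and $G'$ have finite index in it.
\end{lemma}

\begin{proof}
Take points $p,p_1$ on distinct lines $\ell,\ell_1$. If $h\in\mathcal G$ is close to the identity, it moves $p$ and $p_1$ by less than the constant $\varepsilon$ of Lemma~\ref{lem:eps}, so $h\ell=\ell$ and $h\ell_1=\ell_1$. By (G3), and since $h$ preserves orientation, $h=1$. So the identity is isolated in $\mathcal G$, and $\mathcal G$ is discrete. Since $\operatorname{area}(X)=[\mathcal G:G]\cdot\operatorname{area}(\mathcal G\backslash\mathbb H^2)$ is finite and the last factor is positive, the index is finite; the same holds for $G'$.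
\end{proof}

\begin{proof}[Proof of (c)$\Rightarrow$(a)]
The group $PSL_2(\mathbb R)$ acts freely on $T^1\mathbb H^2$, so $W=\mathcal G\backslash T^1\mathbb H^2$ is a manifold finitely covered by $T^1X$ and $T^1X'$. The melody is a $\mathcal G$-invariant function on $T^1\mathbb H^2$, so both melody maps factor through the same map on $W$. A covering of degree $d$ pushes the measure induced by the Liouville measure to $d$ times the measure induced on $W$, so $L$ and $L'$ both push forward to the normalized measure on $W$.
\end{proof}

\begin{proof}[Proof of (c)$\Rightarrow$(d)]
Let $\mathcal O=\mathcal G\backslash\mathbb H^2$, a closed orientable orbifold, and let $\Gamma_{\mathcal O}$ be the image of $\tilde\Gamma$. Let $\ell$ be a line with stabilizer $\mathcal G_\ell$. If $f\in\mathcal G$ maps a point of $\ell$ to a point of a line $m$, then $f\ell$ meets $m$, so $f\ell=m$. Three things follow. Lines in different $\mathcal G$-orbits have disjoint images. The image of $\ell$ is $\mathcal G_\ell\backslash\ell$, embedded in $\mathcal O$. And a nontrivial element fixing a point of $\ell$ is a rotation preserving a geodesic through its center, that is, a half-turn, so cone points on $\Gamma_{\mathcal O}$ have angle $\pi$.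

The group $\mathcal G_\ell$ acts on $\ell\cong\mathbb R$ faithfully, since an orientation preserving isometry fixing a geodesic pointwise is trivial; discretely; and cocompactly, since it contains the stabilizer of $\ell$ in $G$. So either it is generated by a translation, and the image of $\ell$ is a simple closed geodesic containing no cone point, or it is infinite dihedral. In the second case the quotient $\mathcal G_\ell\backslash\ell$ is a segment whose two ends are the two orbits of centers of half-turns, so the image of $\ell$ is a simple arc joining two distinct cone points of angle $\pi$, with no cone point in its interior.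

Since the components of $\Gamma$ have distinct keys, the lines with a given key form one $G$-orbit, and likewise one $G'$-orbit. As $\mathcal G$ preserves keys and contains $G$, they also form one $\mathcal G$-orbit. Thus the components of $\Gamma_{\mathcal O}$ correspond to the keys, and $G$ and $G'$ are transitive on the lines over each component. By Lemma~\ref{lem:M} both satisfy \eqref{eq:M}, and their associated marimbas are the given ones.
\end{proof}

This last paragraph is the only place in the proof of Theorem~\ref{thm:main} where the distinctness of the keys is used.

\begin{proof}[Proof of (d)$\Rightarrow$(c)]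
The two associated marimbas have the same pattern, the labeled preimage $\tilde\Gamma_{\mathcal O}$ of $\Gamma_{\mathcal O}$. The isometries in (d) lift to isometries $\alpha,\alpha'$ of $\mathbb H^2$ with $\alpha\tilde\Gamma=\tilde\Gamma_{\mathcal O}=\alpha'\tilde\Gamma'$, preserving keys. Take $g=\alpha'^{-1}\alpha$.
\end{proof}

For (a)$\Rightarrow$(b) and the singularity statement we need a measurable set of forward melodies that are actually played on $X'$. Since $L'$ is a finite Borel measure on a compact metric space, it is inner regular: there are compact sets $C_j\subset Y_0'$ with $L'(C_j)\to1$. As $F'$ is continuous on $Y_0'$, the set $\Sigma=\bigcup_jF'(C_j)\subset\Omega$ is $\sigma$-compact, hence Borel, and $F'_*L'(\Sigma)\ge L'(C_j)$ for all $j$, so $F'_*L'(\Sigma)=1$. Every $v\in F^{-1}(\Sigma)$ has the same forward melody as a vector of some $C_j$, so $F^{-1}(\Sigma)$ is contained in the set of (b).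

\begin{proof}[Proof of (a)$\Rightarrow$(b)]
If the marimbas are isomelodic, then $F_*L=F'_*L'$, so $L(F^{-1}(\Sigma))=1$ and the set in (b) has outer measure $1$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
We have shown (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(a) and (c)$\Leftrightarrow$(d). If the marimbas are isomelodic, (c) holds, and after the normalization above $G\cap G'$ has finite index in $\mathcal G$ by Lemma~\ref{lem:discrete}. So $(G\cap G')\backslash\mathbb H^2$ is a common finite cover of $X$ and $X'$.

If they are not isomelodic, (b) fails: the set of $v$ whose forward melody is that of some vector of $T^1X'$ has outer measure zero. In particular $L(F^{-1}(\Sigma))=0$. The measurable set of melodies $\Phi^{-1}(\Sigma)$ then has measure $0$ for ${\bf m}_*L$ and measure $1$ for the melody law of $(X',\Gamma')$.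
\end{proof}

\section{An example with cone points of order three}\label{sec:example}

We prove Proposition~\ref{prop:example}. The plan is to build an orbifold group $D$ with $3$-torsion that has exactly three subgroups of a certain kind, and to arrange that the full symmetry group of the pattern is at most twice as large as $D$, so that it cannot permute the three subgroups transitively. Any two of them generate $D$, which forces $3$-torsion into every common orbifold group.

\subsection{The orbifold}

A convex hyperbolic polygon with $n$ sides and prescribed angles in $[0,\pi)$, in prescribed cyclic order, exists when the angles have sum less than $(n-2)\pi$ \cite[Theorem 7.16.2]{Beardon}. Since $4\cdot\frac\pi2+\frac\pi3<3\pi$, there is a pentagon $\Pi$ with cyclically ordered sides $e_1,g_1,o,g_2,e_2$, with angle $\pi/3$ between $e_2$ and $e_1$ and all other angles right. Glue two copies of $\Pi$ along $e_1$, $o$ and $e_2$. The result $P$ is an annulus with one cone point of angle $2\pi/3$. Its boundary curves $\gamma_1,\gamma_2$, the doubles of $g_1,g_2$, are smooth closed geodesics because the angles at the ends of $g_1,g_2$ are right.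

\begin{lemma}\label{lem:shortest}
The side $o$ is the unique shortest path in $P$ from $\gamma_1$ to $\gamma_2$.
\end{lemma}

\begin{proof}
The folding map $P\to\Pi\subset\mathbb H^2$ preserves lengths of paths and sends a path from $\gamma_1$ to $\gamma_2$ to a path between the geodesics extending $g_1$ and $g_2$. The segment $o$ is perpendicular to both, so by (G3) the folded path is at least as long as $o$, with equality only if it is $o$. The preimage of $o$ under folding is the single arc $o\subset P$.
\end{proof}

Let $Q$ be a second copy of $P$, with corresponding arc $o'$. Glue $P$ to $Q$ by isometries along $\gamma_1$ and along $\gamma_2$ so that the result is orientable. This is a torus with two cone points of order $3$ and a hyperbolic structure, so it is an orbifold $\mathcal O=D\backslash\mathbb H^2$ with $D\subset PSL_2(\mathbb R)$ and orbifold Euler characteristic $0-2(1-\frac13)=-\frac43$. Let $L_1$ be the length of $\gamma_1$, identify $\gamma_1$ with $\mathbb R/L_1\mathbb Z$ by arc length, and let $\xi,\xi'\in\mathbb R$ represent the endpoints of $o$ and $o'$ on $\gamma_1$. The gluing along $\gamma_1$ can be changed by any rotation of $\gamma_1$, and we choose it so that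
\begin{equation}\label{eq:twist}
2(\xi-\xi')\notin L_1\mathbb Z .
\end{equation}
Let $\Gamma_{\mathcal O}=\{\gamma_1,\gamma_2\}$, with different keys $\kappa_1,\kappa_2$, and let $\tilde\Gamma\subset\mathbb H^2$ be its labeled preimage.

\subsection{Three subgroups}

Let $\mathcal O^\circ$ be $\mathcal O$ with the cone points removed, and let $c_1,c_2$ be loops around the cone points of $P$ and $Q$. The group $D$ is the quotient of $\pi_1(\mathcal O^\circ)$ by the normal closure of $c_1^3$ and $c_2^3$. In $D$, the loop $c_i$ generates the stabilizer of a point over the cone point, and $\gamma_i$ generates the stabilizer $\langle\gamma_i\rangle$ of a line over $\gamma_i$. An element of finite order fixes a point of $\mathbb H^2$, so it is conjugate to a power of $c_1$ or $c_2$.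

Homomorphisms $D\to\mathbb Z/3$ are the same as homomorphisms $H_1(\mathcal O^\circ;\mathbb Z)\to\mathbb Z/3$, since the latter kill $3[c_i]$. The homology of the twice punctured torus is free on $a=[\gamma_1]$, $c=[c_1]$ and the class $b$ of a closed curve crossing $\gamma_1$ once, with $[c_2]=-c$ for compatible orientations. Removing a disc about the cone point from $P$ leaves a pair of pants bounded by $\gamma_1,\gamma_2,c_1$, so for parallel orientations of $\gamma_1,\gamma_2$ we have $[\gamma_2]=a\pm c$. Reversing $c_1$ and $c_2$ if necessary, $[\gamma_2]=a+c$. For $j\in\mathbb Z/3$ define $\phi_j:D\to\mathbb Z/3$ by $a\mapsto1$, $c\mapsto1$, $b\mapsto j$, and put $G_j=\ker\phi_j$.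

\begin{lemma}\label{lem:three}
The groups $G_0,G_1,G_2$ are distinct, and they are exactly the torsion-free normal subgroups of index $3$ in $D$ that satisfy \eqref{eq:M}.
\end{lemma}

\begin{proof}
Normal subgroups of index $3$ are the kernels of surjections $\phi:D\to\mathbb Z/3$, and two surjections have the same kernel if and only if they agree up to sign. The kernel is torsion-free if and only if $\phi(c)\neq0$. It satisfies \eqref{eq:M} if and only if $\phi(\langle\gamma_i\rangle)=\mathbb Z/3$ for $i=1,2$, that is, $\phi(a)\ne0$ and $\phi(a)+\phi(c)\neq0$. Two nonzero elements of $\mathbb Z/3$ with nonzero sum are equal, so the three conditions say $\phi(a)=\phi(c)=\pm1$, that is, $\phi=\pm\phi_j$ for some $j$. For $j\ne k$ we have $\phi_j\neq\phi_k$ on $b$ and $\phi_j\ne-\phi_k$ on $a$.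
\end{proof}

Let $(X_j,\Gamma_j)$ be the marimba associated to $G_j$. It has pattern $\tilde\Gamma$ and Euler characteristic $3\cdot(-\frac43)=-4$, so genus $3$. The three marimbas are pairwise isomelodic by Theorem~\ref{thm:main}, (d)$\Rightarrow$(a).

\subsection{Symmetries of the pattern}

Let $\Lambda\subset\mathrm{Isom}(\mathbb H^2)$ be the group of all isometries, orientation preserving or not, that preserve $\tilde\Gamma$ and the keys.

\begin{lemma}\label{lem:index}
$[\Lambda:D]\le2$.
\end{lemma}

\begin{proof}
Let $\ell$ be the line over $\gamma_1$ stabilized by $\langle\gamma_1\rangle$, with an arc length coordinate lifting that of $\gamma_1$. Let $R_+$ and $R_-$ be the components of $\mathbb H^2\setminus\tilde\Gamma$ adjacent to $\ell$ on its two sides, $R_+$ lying over $P$ and $R_-$ over $Q$. Among paths in $\overline{R_+}$ from $\ell$ to a line with key $\kappa_2$ consider the shortest ones, and let $S_+\subset\ell$ be the set of their starting points. Such paths project to paths of the same length in $P$ from $\gamma_1$ to $\gamma_2$, and from every point of $\ell$ over the endpoint of $o$ there starts a lift of $o$ in $\overline{R_+}$. By Lemma~\ref{lem:shortest} the shortest paths are exactly these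 lifts, so $S_+=\xi+L_1\mathbb Z$. The set $S_-$ defined in the same way with $R_-$ equals $\xi'+L_1\mathbb Z$.

The sets $S_\pm$ are defined by the labeled pattern, $\ell$ and a side. So an element $\lambda$ of the stabilizer $\Lambda_\ell$ preserves $S_+$ and $S_-$ if it preserves the sides of $\ell$, and exchanges them otherwise. It acts on $\ell$ by $s\mapsto s+\tau$ or $s\mapsto\tau-s$, and it is determined by this action and its action on the sides. Congruences below are modulo $L_1\mathbb Z$.
\begin{enumerate}
\item[(1)] Sides preserved, $s\mapsto s+\tau$. Then $\xi+\tau\equiv \xi$, so $\tau\in L_1\mathbb Z$ and $\lambda$ acts like a power of $\gamma_1$. Hence $\lambda\in\langle\gamma_1\rangle$.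
\item[(2)] Sides preserved, $s\mapsto\tau-s$. Then $\tau-\xi\equiv\xi$ and $\tau-\xi'\equiv\xi'$, so $2(\xi-\xi')\equiv0$, contrary to \eqref{eq:twist}.
\item[(3)] Sides exchanged, $s\mapsto s+\tau$. Then $\xi+\tau\equiv\xi'$ and $\xi'+\tau\equiv\xi$, so again $2(\xi-\xi')\equiv0$.
\item[(4)] Sides exchanged, $s\mapsto\tau-s$. If $\lambda,\lambda'$ are of this type, $\lambda^{-1}\lambda'$ is of type (1).
\end{enumerate}
Only types (1) and (4) occur, so $[\Lambda_\ell:\langle\gamma_1\rangle]\le2$. The group $\Lambda$ permutes the lines with key $\kappa_1$ and $D$ is transitive on them, so $\Lambda=D\Lambda_\ell$ and $[\Lambda:D]=[\Lambda_\ell:\Lambda_\ell\cap D]=[\Lambda_\ell:\langle\gamma_1\rangle]$.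
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:example}]
By Lemma~\ref{lem:index}, $D$ is normal in $\Lambda$. For $s\in\Lambda$ the group $sG_js^{-1}$ is therefore a torsion-free normal subgroup of index $3$ in $D$, and it is transitive on the lines of each key because $G_j$ is. By Lemmas~\ref{lem:M} and~\ref{lem:three} it is one of $G_0,G_1,G_2$. So $\Lambda$ acts on this three-element set by conjugation, and $D$ acts trivially. The action factors through $\Lambda/D$, of order at most $2$, so it is not transitive. Choose $G_j,G_k$ in different orbits.

An isometry of marimbas $(X_j,\Gamma_j)\to(X_k,\Gamma_k)$ would lift to an element of $\Lambda$ conjugating $G_j$ to $G_k$. So these two isomelodic marimbas of genus $3$ are not isometric.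

Suppose they were isometric to the marimbas associated to subgroups $H_j,H_k$ of an orbifold group $G^*$ all of whose cone points have angle $\pi$, with labeled pattern $\tilde\Gamma^*$ preserved by $G^*$. Lifting the isometries gives $\alpha_j,\alpha_k\in\mathrm{Isom}(\mathbb H^2)$ with $\alpha_i\tilde\Gamma=\tilde\Gamma^*$, preserving keys, and $\alpha_iG_i\alpha_i^{-1}=H_i$ for $i=j,k$. Put $s=\alpha_j^{-1}\alpha_k\in\Lambda$. The group $\alpha_j^{-1}G^*\alpha_j$ contains $G_j$ and $\alpha_j^{-1}H_k\alpha_j=sG_ks^{-1}$. These are subgroups of index $3$ in $D$, and they are distinct because $G_j,G_k$ lie in different $\Lambda$-orbits. The group they generate lies in $D$ and properly contains a subgroup of prime index, so it is $D$. Hence $G^*$ contains a conjugate of $c_1$, an element of order $3$ fixing a point of $\mathbb H^2$. This is impossible, since all point stabilizers of $G^*$ have order at most $2$.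
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Ludovico Battista and Juan Souto, \emph{Can You Hear the Shape of a Hyperbolic Surface? Now for Real}, arXiv:2604.27990 (2026).

\bibitem{Beardon}
Beardon, \emph{Geometry of Discrete Groups}.

\end{thebibliography}
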